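
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Free actions on homotopy $2n$-spheres\\ and nilpotence of an odd-degree cohomology class}


\begin{abstract}
Let a group $G$ act freely, properly discontinuously and cellularly on a CW-complex of dimension at most $m+2n$ that is homotopy equivalent to $\mathbb S^{2n}$, $n\ge 1$. We prove that $\operatorname{vcd} G\le m$; more precisely, the subgroup of index at most two that acts trivially on homology has cohomological dimension at most $m$. The action need not be co-compact. The key is a nilpotence theorem: if $N$ is odd and multiplication by an integral class $e$ of degree $N$ is surjective on mod $2$ cohomology in all high degrees, then $e$ is nilpotent. Its proof uses the Steenrod squares. We also determine which groups act in this way and, for $m\ge1$, which groups do so co-compactly and trivially on homology.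
\end{abstract}

\section{The question and the answer}

Throughout, $n\ge 1$, and $\Sigma(2n)$ denotes a finite-dimensional CW-complex having the homotopy type of the sphere $\mathbb S^{2n}$. Group actions on CW-complexes are \emph{cellular}: each group element maps every skeleton into itself. An action on $X$ is \emph{properly discontinuous} if each point of $X$ has a neighborhood $U$ such that $\{g: gU\cap U\neq\emptyset\}$ is finite.

The \emph{cohomological dimension} $\operatorname{cd}G$ is the least $m\ge0$ such that $H^i(G;M)=0$ for all $i>m$ and all $\mathbb ZG$-modules $M$ (and $\infty$ if there is no such $m$). The \emph{virtual cohomological dimension} $\operatorname{vcd}G$ is the cohomological dimension of a torsion-free subgroup of finite index. It does not depend on the choice of that subgroup, and $\operatorname{vcd}G=\infty$ if this dimension is infinite or there is no such subgroup. The following question was posed by Golasi\'nski, Gon\c calves and Jim\'enez \cite{GGJ}.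

\begin{question}
Suppose that a group $G$ acts freely and properly discontinuously (possibly co-compactly) on some $\Sigma(2n)$ with $\dim\Sigma(2n)\le m+2n$. Does it follow that $\operatorname{vcd}G\le m$?
\end{question}

An affirmative answer is known for $m=0$ and $m=1$. We show that the answer is affirmative for every $m\ge0$, for arbitrary actions and hence also for co-compact ones; the known cases are not used.

\begin{theorem}\label{thm:main}
Let $G$ act freely, properly discontinuously and cellularly on a CW-complex $X$ with $\dim X\le m+2n$, where $m\ge0$, $n\ge1$, and with $H_*(X;\mathbb Z)\cong H_*(\mathbb S^{2n};\mathbb Z)$ (for instance $X=\Sigma(2n)$). Let $G_0\le G$ be the subgroup, of index at most $2$, that acts trivially on $H_{2n}(X;\mathbb Z)\cong\mathbb Z$. Then $\operatorname{cd}G_0\le m$. In particular $G_0$ is torsion-free and $\operatorname{vcd}G\le m$.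
\end{theorem}

The bound is attained for every $m$ by a co-compact action: $\mathbb Z^m$ acts by translations on the first factor of $\mathbb R^m\times\mathbb S^{2n}$ (with $\mathbb R^m$ cut into unit cubes), and $\operatorname{vcd}\mathbb Z^m=m$.

\subsection*{What to expect, and where the difficulty is}

Up to homotopy, $X/G_0$ is the total space of a fibration over the classifying space $BG_0$ with fiber $X$, a homology $2n$-sphere. The total space has dimension at most $m+2n$ and the fiber has dimension $2n$ homologically, so one guesses that the base has dimension at most $m$. This count is not a proof, because a total space can be finite-dimensional over an infinite-dimensional base: $\mathbb Z/p$ acts freely on every odd sphere by rotations, trivially on homology, while $\operatorname{cd}\mathbb Z/p=\infty$. The even dimension of the sphere has to enter.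

It enters through the Euler class of this fibration, a class $e\in H^N(G_0;\mathbb Z)$ of \emph{odd} degree $N=2n+1$. We shall see in Section~\ref{sec:period} that multiplication by $e$ is an isomorphism $H^i(G_0;M)\to H^{i+N}(G_0;M)$ for all $i>m$ and all $M$. Two cases are then immediate.
\begin{itemize}
\item If $G_0=\mathbb Z/p$, $p$ prime, then $e=0$, because $H^{\mathrm{odd}}(\mathbb Z/p;\mathbb Z)=0$. The zero map would be an isomorphism on $H^{2i}(\mathbb Z/p;\mathbb Z)\ne0$ for large $i$. So there is no such action, and (restricting to subgroups) $G_0$ has no torsion.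
\item If $\operatorname{cd}G_0$ is finite, then for $i>m$ we have $H^i(G_0;M)\cong H^{i+kN}(G_0;M)$ for all $k\ge0$, and the right-hand side vanishes for large $k$. So $\operatorname{cd}G_0\le m$.
\end{itemize}
What remains is to exclude torsion-free groups of infinite cohomological dimension. In both cases above $e$ is nilpotent, and nilpotence is all that is needed: if $e^k=0$, then for $i>m$ the isomorphism $H^i\to H^{i+kN}$ given by $e^k$ is zero, so $H^i=0$. Graded commutativity for odd $N$ gives only $2e^2=0$, and oddness alone does not make $e$ nilpotent.

\begin{example}\label{ex:V4}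
On $B=\mathbb{RP}^\infty\times\mathbb{RP}^\infty$ we have $H^*(B;\mathbb F_2)=\mathbb F_2[x,y]$ with $|x|=|y|=1$. The integral Bockstein of $xy$ is a class in $H^3(B;\mathbb Z)$ whose mod $2$ reduction is $Sq^1(xy)=x^2y+xy^2\ne0$. As $\mathbb F_2[x,y]$ is a domain, this class is not nilpotent.
\end{example}

In the example, multiplication by the class is not surjective in high degrees, since $\dim H^i(B;\mathbb F_2)=i+1$ grows. The main step is that oddness and surjectivity together suffice.

\begin{theorem}\label{thm:nil}
Let $B$ be a space, $N\ge1$ odd, and $\bar e\in H^N(B;\mathbb F_2)$ with $Sq^1\bar e=0$. If for some $s\ge0$ the map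
\[
\bar e\,\cdot\;: H^i(B;\mathbb F_2)\to H^{i+N}(B;\mathbb F_2)
\]
is surjective for all $i\ge s$, then $\bar e$ is nilpotent. If moreover $\bar e$ is the reduction of a class $e\in H^N(B;\mathbb Z)$ (in which case $Sq^1\bar e=0$ is automatic), then $e$ is nilpotent in $H^*(B;\mathbb Z)$.
\end{theorem}

Each hypothesis is needed. For surjectivity, see Example~\ref{ex:V4}, where $Sq^1\bar e=Sq^1Sq^1(xy)=0$. For oddness, take the generator of $H^2(\mathbb{CP}^\infty;\mathbb Z)$. For $Sq^1\bar e=0$, take $x^N\in H^N(\mathbb{RP}^\infty;\mathbb F_2)$ with $N$ odd.

\subsection*{Which groups occur}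

The converse of Theorem~\ref{thm:main} holds. For co-compact actions there is a finiteness condition as well, and for those that are trivial on homology we give a criterion. A group $G$ is \emph{of type FP} if the trivial module $\mathbb Z$ has a finite resolution $P_*\to\mathbb Z$ by finitely generated projective $\mathbb ZG$-modules. We then put $w=\sum_i(-1)^i[P_i]\in\tilde K_0(\mathbb ZG)$, where $\tilde K_0$ is the quotient of $K_0$ by the subgroup generated by the class of the free module of rank one. The element $w$ does not depend on the resolution.

\begin{theorem}\label{thm:class}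
For a group $G$ and integers $m\ge0$, $n\ge1$ the following are equivalent:
\begin{enumerate}
\item[(1)] $G$ acts freely, properly discontinuously and cellularly on some $\Sigma(2n)$ with $\dim\Sigma(2n)\le m+2n$.
\item[(2)] $G$ has a subgroup $G_0$ of index at most $2$ with $\operatorname{cd}G_0\le m$.
\end{enumerate}
In particular, condition \textup{(1)} does not depend on $n$.
\end{theorem}

\begin{theorem}\label{thm:cocompact}
\textup{(a)} If in Theorem~\ref{thm:main} $X=\Sigma(2n)$ and the action is co-compact, then $G$ is finitely presented and $G_0$ is of type FP with $\operatorname{cd}G_0\le m$.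

\textup{(b)} Let $m\ge1$. Then $G$ acts freely, properly discontinuously, co-compactly, and trivially on $H_{2n}$, on some $\Sigma(2n)$ of dimension at most $m+2n$ if and only if $G$ is finitely presented, of type FP, $\operatorname{cd}G\le m$, and $2w=0$ in $\tilde K_0(\mathbb ZG)$.
\end{theorem}

Section~\ref{sec:period} constructs $e$ and reduces Theorem~\ref{thm:main} to its nilpotence. Section~\ref{sec:nil} proves Theorem~\ref{thm:nil} and, with it, Theorem~\ref{thm:main}. Section~\ref{sec:class} proves Theorems~\ref{thm:class} and~\ref{thm:cocompact}.

\section{The periodicity class}\label{sec:period}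

Let $G$, $G_0$ and $X$ be as in Theorem~\ref{thm:main}, and put $N=2n+1$.

\subsection*{The cellular chains are free}

To bound cohomology by the dimension of $X$ we need the cellular chain modules to be free. So we must know that $G$ permutes the cells freely, which is more than acting freely on points.

\begin{lemma}\label{lem:free}
The group $G$ permutes the open cells of $X$, and it does so freely. Hence $X$ is a free $G$-CW-complex, and $C=C_*(X)$ is a complex of free $\mathbb ZG$-modules, a fortiori of free $\mathbb ZG_0$-modules, with $C_j=0$ for $j>m+2n$.
\end{lemma}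

\begin{proof}
Let $X^k$ be the $k$-skeleton. Both $g$ and $g^{-1}$ map skeleta into skeleta, so $g$ maps $X^k\setminus X^{k-1}$ homeomorphically onto itself and permutes its components, which are the open $k$-cells.

Let $\Gamma$ be the (setwise) stabilizer of an open $k$-cell $\sigma\cong\mathbb R^k$. It preserves the compact set $\bar\sigma$. Suppose that $\Gamma$ is infinite and let $x\in\sigma$. As the action is free, the orbit $\Gamma x\subset\bar\sigma$ is infinite, so it has an accumulation point $y$, and each neighborhood $U$ of $y$ contains infinitely many points $gx$ with $g\in\Gamma$. Fix one of them, $g_0x\in U$. For every $g$ with $gx\in U$ the element $gg_0^{-1}$ moves the point $g_0x$ of $U$ to the point $gx$ of $U$. So infinitely many elements $h$ satisfy $hU\cap U\ne\emptyset$, for every $U$, contradicting proper discontinuity at $y$. Hence $\Gamma$ is finite.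

If $\Gamma\ne1$, then $\Gamma$ contains some $\mathbb Z/p$, $p$ prime, acting freely on $\sigma\cong\mathbb R^k$. The quotient is a $k$-manifold with contractible universal cover, that is, a $K(\mathbb Z/p,1)$. This is impossible, because the cohomology of a $k$-manifold vanishes above degree $k$, while $H^i(\mathbb Z/p;\mathbb F_p)\neq0$ for all $i$. So $\Gamma=1$.

Choose a representative in each orbit of cells, together with a characteristic map. The translates of these maps are characteristic maps for all cells, so $X$ is a free $G$-CW-complex. The chosen cells, oriented by their characteristic maps, form a $\mathbb ZG$-basis of $C$.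
\end{proof}

\subsection*{Construction of $e$}

We work in the derived category of $\mathbb ZG_0$-modules. For a module $M$ let $M[j]$ be the complex with $M$ in homological degree $j$ and $0$ elsewhere. Two standard facts are used: $\operatorname{Hom}(\mathbb Z,M[j])=\operatorname{Ext}^j_{\mathbb ZG_0}(\mathbb Z,M)=H^j(G_0;M)$; and, since $C$ is a bounded complex of free modules, $\operatorname{Hom}(C,M[j])=H^j(\operatorname{Hom}_{G_0}(C,M))$. The latter group vanishes for $j>m+2n$.

Let $K$ be the kernel of the surjection of complexes $C\to H_0(X)=\mathbb Z$. Its homology is $H_{2n}(X)\cong\mathbb Z$ in degree $2n$ and zero elsewhere. Let $K'\subset K$ agree with $K$ in degrees above $2n$, consist of the cycles in degree $2n$, and be zero in degrees below $2n$. Then $K'\to K$ and $K'\to H_{2n}(X)[2n]$ are quasi-isomorphisms, so $K\cong\mathbb Z[2n]$, with trivial $G_0$-action by the choice of $G_0$. The exact sequence $0\to K\to C\to\mathbb Z\to0$ becomes a triangle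
\begin{equation}\label{eq:triangle}
\mathbb Z[2n]\longrightarrow C\longrightarrow\mathbb Z\xrightarrow{\ e\ }\mathbb Z[N],\qquad e\in\operatorname{Hom}(\mathbb Z,\mathbb Z[N])=H^N(G_0;\mathbb Z).
\end{equation}

\begin{lemma}\label{lem:period}
For every $\mathbb ZG_0$-module $M$, cup product with $e$,
\[
H^i(G_0;M)\to H^{i+N}(G_0;M),
\]
is surjective for $i\ge m$ and bijective for $i\ge m+1$.
\end{lemma}

\begin{proof}
Applying $\operatorname{Hom}(-,M[j])$ to \eqref{eq:triangle} gives the exact sequence
\[
\operatorname{Hom}(C,M[j-1])\to H^{j-N}(G_0;M)\xrightarrow{\ \cdot e\ }H^j(G_0;M)\to\operatorname{Hom}(C,M[j]),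
\]
in which, up to sign, $a\cdot e$ is the composite of $e:\mathbb Z\to\mathbb Z[N]$ with the shift of $a$. Put $j=i+N=i+2n+1$. The right-hand group vanishes if $j>m+2n$, that is, $i\ge m$. The left-hand group vanishes if $j-1>m+2n$, that is, $i\ge m+1$.

It remains to see that $a\cdot e=\pm\, a\cup e$. Let $R\to\mathbb Z$ be a projective resolution with augmentation $\varepsilon$, let $\Delta:R\to R\otimes R$ be a diagonal approximation, and let $c:R_N\to\mathbb Z$ be a cocycle representing $e$. Define $\varphi=(\mathrm{id}\otimes c)\Delta:R_{*+N}\to R_*$. Since $\Delta$ is a chain map and $c$ vanishes on boundaries, $\varphi$ commutes with the differentials of $R$, so up to signs it is a chain map $R\to R[N]$. Moreover $\varepsilon\varphi=(\varepsilon\otimes c)\Delta$ represents $1\cup e=e$. So $\varphi$ lifts $e$ up to sign. If a cocycle $f:R_i\to M$ represents $a$, then $a\cdot e$ is represented up to sign by $f\varphi=(f\otimes c)\Delta$, which represents $\pm\, a\cup e$.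
\end{proof}

\begin{proposition}\label{prop:reduce}
If $e$ is nilpotent in $H^*(G_0;\mathbb Z)$, then the conclusions of Theorem~\ref{thm:main} hold.
\end{proposition}

\begin{proof}
Let $e^k=0$, $k\ge1$, and let $i\ge m+1$. By Lemma~\ref{lem:period} the map $\cup\,e^k:H^i(G_0;M)\to H^{i+kN}(G_0;M)$ is a composite of $k$ isomorphisms. It is also zero, so $H^i(G_0;M)=0$ for all $M$, that is, $\operatorname{cd}G_0\le m$. A group of finite cohomological dimension is torsion-free, because cohomological dimension does not increase on passing to subgroups and $\operatorname{cd}\mathbb Z/p=\infty$. As $[G:G_0]\le2$, we get $\operatorname{vcd}G=\operatorname{cd}G_0\le m$.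
\end{proof}

\section{The nilpotence theorem}\label{sec:nil}

Let $H=\bigoplus_{i\ge0}H^i(B;\mathbb F_2)$, a commutative graded $\mathbb F_2$-algebra. The Steenrod squares $Sq^i:H^d\to H^{d+i}$ are additive, and we use the following standard facts: $Sq^0=\mathrm{id}$; $Sq^ix=0$ for $i>|x|$; $Sq^{|x|}x=x^2$; the Cartan formula $Sq^i(xy)=\sum_jSq^j(x)\,Sq^{i-j}(y)$; and the Adem relation $Sq^1Sq^{2j}=Sq^{2j+1}$. By the Cartan formula, the total square
\[
S:H\to H[T],\qquad S(x)=\sum_iSq^i(x)\,T^i ,
\]
is a ring homomorphism. For $x\in H^d$ the polynomial $S(x)$ has degree at most $d$, constant term $x$, and $T^d$-coefficient $x^2$. The proof turns on these two outer coefficients.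

\subsection{A model case, and the plan}

Let $N=3$, and suppose that $H=\mathbb F_2[t]$ is a polynomial ring on one generator of degree $g\geq 1$ and $\bar e\ne0$. Then $\bar e=t^q$ with $gq=3$, so $g=3$ or $g=1$.

If $g=3$, then $\bar e=t$ and $Sq^3\bar e=\bar e^2\ne0$. But $Sq^3\bar e=Sq^1(Sq^2\bar e)$, and $Sq^2\bar e\in H^5=0$, a contradiction.

If $g=1$, then $\bar e=t^3$ and $Sq^1\bar e=3t^2\cdot t^2=t^4\ne0$, contradicting $Sq^1\bar e=0$.

So there are two contradictions, one from the Adem relation and one from the Bockstein. The general proof brings an arbitrary $H$ into this form, with $g$ and $q$ odd, by passing to a localization of a quotient. We first kill zero divisors, compatibly with the squares; then we invert $\bar e$; then we show that what is left can only be $\mathbb F_2[t^{\pm1}]$. The last step uses surjectivity, which keeps the total square polynomial after localization. From now on we write $e$ for $\bar e$, and we assume, for a contradiction, that $e$ is not nilpotent.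

\subsection{Reduction to a domain}

We want a quotient of $H$ that is a domain, in which $e\ne0$, and on which the squares still act.

\begin{lemma}\label{lem:prime}
There is a homogeneous prime ideal $P\subset H$ with $e\notin P$ and $Sq^iP\subseteq P$ for all $i$.
\end{lemma}

\begin{proof}
The zero ideal is disjoint from $\{e^k:k\ge0\}$, so by Zorn's lemma there is a homogeneous ideal $P_0$ maximal among the homogeneous ideals disjoint from this set. If $a,b\notin P_0$ are homogeneous, then $P_0+(a)$ and $P_0+(b)$ contain powers $e^i$ and $e^j$. Hence $e^{i+j}\in P_0+(ab)$, and $ab\notin P_0$. For a homogeneous ideal this implies primeness: given $a,b\notin P_0$, drop their homogeneous components lying in $P_0$; the product of the top remaining components is not in $P_0$, so $ab\notin P_0$.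

This $P_0$ need not be closed under the squares, so we shrink it. Define inductively $P_{k+1}=\{x: Sq^ix\in P_k\text{ for all }i\}$. This is the kernel of the ring homomorphism
\[
H\xrightarrow{\ S\ }H[T]\to(H/P_k)[T],
\]
whose target is a domain, so $P_{k+1}$ is prime. It is homogeneous: if $x=\sum_dx_d$ with $x_d\in H^d$, then $Sq^ix_d$ is the component of $Sq^ix$ in degree $d+i$, so it lies in $P_k$ when $Sq^ix$ does. And $P_{k+1}\subseteq P_k$, because $Sq^0=\mathrm{id}$.

Let $P=\bigcap_kP_k$. It is homogeneous, and $e\notin P$ because $e\notin P_0$. It is prime: if $x\notin P$ and $y\notin P$, then for some $k$ neither is in $P_k$, as the $P_k$ decrease; hence $xy\notin P_k$. Finally, if $x\in P$ then $x\in P_{k+1}$, so $Sq^ix\in P_k$, for all $k$; thus $Sq^ix\in P$.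
\end{proof}

Let $D=H/P$. This is a graded domain on which the squares act with all the properties listed above. In it,
\[
0\ne e\in D^N,\qquad Sq^1e=0,\qquad eD^i=D^{i+N}\ \text{ for } i\ge s .
\]

\subsection{Inverting $e$}

Let $L=D[e^{-1}]$, a $\mathbb Z$-graded domain containing $D$. The surjectivity hypothesis says that inverting $e$ changes nothing in high degrees:
\begin{equation}\label{eq:LD}
L^i=D^i\quad\text{for all } i\ge s .
\end{equation}
Indeed, an element of $L^i$ has the form $x/e^k$ with $x\in D^{i+kN}=e^kD^i$, so it lies in $D^i$.

We extend the squares to $L$. The polynomial $Q=S(e)\in D[T]$ has constant term $e$, a unit of $L$, so $Q$ is a unit in $L[[T]]$. Hence $S:D\to D[T]\subset L[[T]]$ extends uniquely to a ring homomorphism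
\[
S:L\to L[[T]],\qquad S(x/e^k)=S(x)\,Q^{-k}.
\]
For $x\in L^d$, the coefficient of $T^i$ in $S(x)$ lies in $L^{d+i}$. To see this, call a series $\sum c_iT^i$ homogeneous of degree $d$ if $c_i\in L^{d+i}$ for all $i$. Products of homogeneous series are homogeneous, with degrees adding, and solving recursively for coefficients shows that the inverse of a homogeneous series of degree $d$ with a unit as constant term is homogeneous of degree $-d$. For $S(x)$ with $x\in D^d$, and so for $Q$, homogeneity holds by definition.

On $L$ the total square $S(x)$ is a priori only a power series. For instance, in $\mathbb F_2[t^{\pm1}]$ with $|t|=1$ we have $S(t^{-1})=t^{-1}(1+tT)^{-1}$. The next lemma recovers the polynomial shape in degrees $d\ge0$, and with it both outer coefficients. The idea is that a denominator of $S(x)$ would grow in the powers $S(x)^r$, whereas by \eqref{eq:LD} one fixed power of $Q$ clears the denominators of all of them.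

\begin{lemma}\label{lem:unstable}
Let $d\ge0$ and $0\ne x\in L^d$. Then $S(x)\in L[T]$ is a polynomial of degree exactly $d$, with constant term $x$ and $T^d$-coefficient $x^2$.
\end{lemma}

\begin{proof}
Fix $k\ge1$ with $kN\ge s$. For every $r\ge0$ we have $x^re^k\in L^{rd+kN}=D^{rd+kN}$ by \eqref{eq:LD}; here $d\ge0$ is used. Therefore
\[
S(x)^r\,Q^k=S(x^re^k)\in D[T]\qquad\text{for all } r\ge0,\text{ with } k \text{ fixed}.
\]
Let $F$ be the fraction field of $L$. Taking $r=1$ shows that $S(x)\in F(T)$ (inside the field $F((T))$ of Laurent series). Write $S(x)=f/g$ with $f,g\in F[T]$ coprime. Then $g^r$ divides $f^rQ^k$, hence $Q^k$, for every $r$. As $Q^k\neq0$ has fixed degree, $g$ is constant. So $S(x)\in F[T]\cap L[[T]]=L[T]$.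

Now compare coefficients in $S(x)\,Q^k=S(xe^k)$. The polynomial $Q^k$ has constant term $e^k$, degree $kN$ and leading coefficient $e^{2k}$. Since $xe^k\in D^{d+kN}$, the right-hand side has constant term $xe^k$, degree $d+kN$ and leading coefficient $x^2e^{2k}\neq0$. Dividing gives the claim.
\end{proof}

\begin{remark}
Without surjectivity the lemma fails. In Example~\ref{ex:V4} we have $e=xy(x+y)$, and $P=0$ is a possible choice in Lemma~\ref{lem:prime}. Then $D=\mathbb F_2[x,y]$ and $x/y\in L^0$, but $S(x/y)=(x/y)(1+xT)/(1+yT)$ is not a polynomial, since $1+xT$ and $1+yT$ are coprime in $F[T]$.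
\end{remark}

\subsection{The shape of $L$, and the contradiction}

For $d=0$ the constant term and the leading coefficient in Lemma~\ref{lem:unstable} are the same coefficient. So every nonzero $a\in L^0$ satisfies $a=a^2$, and as $L$ is a domain,
\[
L^0=\mathbb F_2 .
\]

This determines $L$. If $0\ne x\in L^d$, then $x^Ne^{-d}$ is a nonzero element of $L^0$, so $x^N=e^d$. In particular $x$ is a unit, with inverse $x^{N-1}e^{-d}\in L^{-d}$. If $x,x'\in L^d$ are both nonzero, then $x'x^{-1}\in L^0\setminus\{0\}=\{1\}$, so $x=x'$. The set $\{d:L^d\ne0\}$ is closed under sums and negatives and contains $N$. So it equals $g\mathbb Z$ for some $g\ge1$ dividing $N$. Let $t$ be the nonzero element of $L^g$. Then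
\[
L=\mathbb F_2[t^{\pm1}],\qquad e=t^q,\qquad gq=N,
\]
and since $N$ is odd, both $g$ and $q$ are odd.

By Lemma~\ref{lem:unstable}, $S(t)=t+c_1T+\dots+c_{g-1}T^{g-1}+t^2T^g$, and $c_i\in L^{g+i}=0$ for $0<i<g$. Hence
\[
S(t)=t+t^2T^g,\qquad S(e)=S(t)^q=t^q(1+tT^g)^q .
\]
Reading off coefficients, in $D\subset L$ we have
\[
Sq^ie=0\ \text{ for } 0<i<g,\qquad Sq^ge=q\,t^{q+1}=t^{q+1}\ne0,
\]
where the last step uses that $q$ is odd. If $g=1$, this contradicts $Sq^1e=0$. If $g\ge3$, then $g-1$ is even and $0<g-1<g$, so
\[
Sq^ge=Sq^1(Sq^{g-1}e)=Sq^1(0)=0,
\]
again a contradiction. So $e=\bar e$ is nilpotent, which is the first part of Theorem~\ref{thm:nil}.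

\subsection{The integral statement, and Theorem~\ref{thm:main}}

\begin{proof}[End of the proof of Theorem~\ref{thm:nil}]
Let $\bar e$ be the reduction of $e\in H^N(B;\mathbb Z)$. The operation $Sq^1$ is the connecting homomorphism of $0\to\mathbb Z/2\to\mathbb Z/4\to\mathbb Z/2\to0$. It vanishes on reductions of integral classes, as these lift to $\mathbb Z/4$. So the first part applies, and $\bar e^{\,k}=0$ for some $k\ge1$. By the exact sequence of $0\to\mathbb Z\xrightarrow{2}\mathbb Z\to\mathbb Z/2\to0$ there is $y\in H^{kN}(B;\mathbb Z)$ with $e^k=2y$. Since $N$ is odd, $e^2=-e^2$, so $2e^2=0$, and $e^{k+2}=2e^2y=0$.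
\end{proof}

The relation $2e^2=0$ is why the prime $2$ alone matters.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $e\in H^N(G_0;\mathbb Z)$ be the class of \eqref{eq:triangle}, with $N=2n+1$ odd, and let $B=BG_0$. By Lemma~\ref{lem:period} with $M=\mathbb F_2$, multiplication by $\bar e$ is surjective on $H^i(B;\mathbb F_2)$ for $i\ge s=m$. By Theorem~\ref{thm:nil}, $e$ is nilpotent, and Proposition~\ref{prop:reduce} finishes the proof.
\end{proof}

\section{Which groups act}\label{sec:class}

\subsection{Arbitrary actions}

\begin{proof}[Proof of Theorem~\ref{thm:class}]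
(1)$\Rightarrow$(2) is Theorem~\ref{thm:main}.

(2)$\Rightarrow$(1). Let first $m=0$. If $\operatorname{cd}G_0=0$, then $\mathbb Z$ is a projective $\mathbb ZG_0$-module, so the augmentation $\mathbb ZG_0\to\mathbb Z$ splits. A splitting sends $1$ to an invariant element of augmentation $1$. A nonzero invariant element exists only if $G_0$ is finite, and then it is an integral multiple of $\sum_{g\in G_0} g$, whose augmentation is $|G_0|$. So $|G_0|=1$. Hence $|G|\le2$, and $G$ acts on $\mathbb S^{2n}$ by the antipodal map if $|G|=2$, and trivially if $G=1$.

Let now $m\ge1$, and put $d=m+2n\ge3$. Give $\mathbb S^{2n}$ the cell structure with two antipodal cells in each dimension $0,\dots,2n$, and let $G$ act on it through $G\to G/G_0\hookrightarrow\{\pm1\}$ by the antipodal map. This action need not be free. So we pass to $Z=EG\times\mathbb S^{2n}$ with the diagonal action, which is free, and to $Y=Z/G$. Since $2n\ge2$, the space $Z\simeq\mathbb S^{2n}$ is the universal cover of $Y$, and $\pi_1(Y)=G$. The space $Z$ may be infinite-dimensional; we show that, up to homotopy, $Y$ can be cut down to dimension $d$.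

We claim that $H^j(Y;M)=0$ for all $j>d$ and all $\mathbb ZG$-modules $M$. The $\mathbb ZG$-module $C_q=C_q(\mathbb S^{2n})$ is zero for $q>2n$. For $0\le q\le 2n$ it is $\mathbb Z[G/G_0]$ if $G\neq G_0$ (orient one $q$-cell and carry the orientation to the other by the antipodal map), and $\mathbb Z^2$ if $G=G_0$. As $C_q$ is free abelian and $G$ acts freely on the cells of $EG$, the complex $C_*(EG)\otimes C_q$ is a free resolution of $C_q$. Filtering $C_*(EG)\otimes C_*(\mathbb S^{2n})$ by the skeleta of $\mathbb S^{2n}$ therefore gives a finite filtration of $\operatorname{Hom}_G(C_*(Z),M)$ whose $q$-th quotient has, in degree $j$, the cohomology $\operatorname{Ext}^{j-q}_{\mathbb ZG}(C_q,M)$. By Shapiro's lemma, this is $H^{j-q}(G_0;M)$ or $H^{j-q}(G_0;M)^2$ for $0\le q\le2n$, so it vanishes if $j-q>m$. If $j>d=m+2n$, it vanishes for every $q$, and the long exact sequences of the filtration give the claim.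

Also $H_j(Z)=0$ for $j>d$, as $d>2n$. Wall \cite[Theorem~E]{Wall} shows: if $d\ge3$, $H_j(\tilde Y)=0$ for $j>d$, and $H^{d+1}(Y;M)=0$ for all local coefficients $M$, then $Y$ is homotopy equivalent to a CW-complex $Y'$ of dimension at most $d$. The universal cover of $Y'$ is homotopy equivalent to $Z\simeq\mathbb S^{2n}$ and has dimension at most $d$. With the deck action of $G$ it is the required $\Sigma(2n)$.

Condition (2) does not mention $n$, so (1) does not depend on $n$.
\end{proof}

\subsection{Co-compact actions}

A complex of modules is \emph{perfect} if, in the derived category, it is isomorphic to a bounded complex of finitely generated projective modules. Thus $G$ is of type FP if and only if $\mathbb Z$ is perfect over $\mathbb ZG$. We use that perfect complexes are closed under shifts and direct summands, and that if two terms of a triangle are perfect, so is the third. The idea of part (a) is that $\operatorname{cone}(e)$ is perfect because $X/G$ is finite, and that nilpotence of $e$ makes $\mathbb Z$ a summand of an iterated extension of shifts of $\operatorname{cone}(e)$.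

\begin{proof}[Proof of Theorem~\ref{thm:cocompact}]
(a) By Lemma~\ref{lem:free}, $X$ is a free $G$-CW-complex, so $X/G$ is a CW-complex and $X\to X/G$ is a covering. As $X/G$ is compact, it is finite. As $X$ is simply connected, $\pi_1(X/G)=G$, and $G$ is finitely presented. We know $\operatorname{cd}G_0\le m$ from Theorem~\ref{thm:main}, and have to show that $\mathbb Z$ is perfect over $\mathbb ZG_0$.

Now $C$ is a bounded complex of finitely generated free modules over $\mathbb ZG$, and over $\mathbb ZG_0$ since $[G:G_0]\le2$. By \eqref{eq:triangle}, $\operatorname{cone}(e)\cong C[1]$ is perfect. Write $e^k:\mathbb Z\to\mathbb Z[kN]$ for the $k$-fold composite of shifts of $e$. By the octahedral axiom, applied to $e^k=e[(k-1)N]\circ e^{k-1}$ with $k\ge2$, there are triangles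
\[
\operatorname{cone}(e^{k-1})\to\operatorname{cone}(e^k)\to\operatorname{cone}(e)[(k-1)N]\to ,
\]
so every $\operatorname{cone}(e^k)$, $k\ge1$, is perfect. By Theorem~\ref{thm:nil}, as in the proof of Theorem~\ref{thm:main}, some cup power of $e$ is zero; by the identification in the proof of Lemma~\ref{lem:period}, the composition powers agree with the cup powers up to sign. So $e^k=0$ for some $k\ge1$, and
\[
\operatorname{cone}(e^k)\cong\mathbb Z[1]\oplus\mathbb Z[kN] .
\]
Hence the direct summand $\mathbb Z[1]$, and with it $\mathbb Z$, is perfect, that is, $G_0$ is of type FP.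

(b) Suppose that $G$ acts as stated. Then $G=G_0$, and by (a) only $2w=0$ remains to be shown. The alternating sum of the terms of a bounded complex of finitely generated projectives defines a class in $\tilde K_0(\mathbb ZG)$ for every perfect complex, additive on triangles; the class of $\mathbb Z$ is $w$, and a shift by $j$ multiplies classes by $(-1)^j$. Since $C$ is a finite complex of finitely generated free modules, its class is zero. So \eqref{eq:triangle} gives
\[
0=[C]=[\mathbb Z]+[\mathbb Z[2n]]=2w .
\]

Conversely, let $G$ be finitely presented and of type FP, with $\operatorname{cd}G\le m$ and $2w=0$. A finitely presented group of type FP has a finitely dominated classifying space \cite[Ch.~VIII, \S7]{Brown}, so $Y=BG\times\mathbb S^{2n}$ is finitely dominated. It is the space $Y$ in the proof of Theorem~\ref{thm:class} for $G_0=G$. So, with $d=m+2n\ge3$, we have $H_j(\tilde Y)=0$ for $j>d$ and $H^j(Y;M)=0$ for all $j>d$ and all $M$. Give $\mathbb S^{2n}$ one cell in each of the dimensions $0$ and $2n$, and let $P_*\to\mathbb Z$ be a finite resolution by finitely generated projectives. Then $C_*(\tilde Y)\simeq P_*\oplus P_*[2n]$, so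 the Wall finiteness obstruction of $Y$ is $w+w=2w=0$. By Wall \cite[Theorem~F]{Wall}, $Y$ is homotopy equivalent to a finite CW-complex of dimension at most $d$. Its universal cover is $G$-equivariantly homotopy equivalent to $EG\times\mathbb S^{2n}$ with trivial action on the second factor. So it is a $\Sigma(2n)$ of dimension at most $m+2n$ on which $G$ acts by deck transformations, hence freely, properly discontinuously and co-compactly, and trivially on $H_{2n}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Brown}
Brown,
\emph{Cohomology of Groups}.

\bibitem{GGJ}
Marek Golasi\'nski, Daciberg Lima Gon\c calves and Rolando Jim\'enez,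
\emph{Free and properly discontinuous actions of groups on homotopy $2n$-spheres},
arXiv:1402.0124 (2014).

\bibitem{Wall}
Wall,
\emph{Finiteness conditions for CW-complexes},
Ann.\ of Math.\ 81 (1965).

\end{thebibliography}

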